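# Bass numbers of $R^{+}$ and regularity in equal characteristic zero

## The Gorenstein guess on a field, a DVR, the cusp and the cone $xy=z^2$

Let $(R,\mathfrak m,k)$ be a Noetherian local ring.

**Definition (Bass numbers).** For an $R$-module $M$, finitely generated or not, $\mu_i(M)=\mu_R^i(M)=\dim_k\operatorname{Ext}^i_R(k,M)$.

For instance, if $R$ is a domain that is not a field and $K$ is its fraction field, then $\mu_i(K)=0$ for all $i$: a nonzero $x\in\mathfrak m$ acts on $\operatorname{Ext}^i_R(k,K)$ both as zero and bijectively.

**Definition (absolute integral closure).** For a domain $R$ with fraction field $K$, the ring $R^+$ is the integral closure of $R$ in an algebraic closure $\overline K$ of $K$.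

For instance, if $k$ is algebraically closed of characteristic zero and $V=k[[t]]$, then $\overline K=\bigcup_n k((t^{1/n}))$ and $V^+=\bigcup_n k[[t^{1/n}]]$. This ring is not Noetherian.

The question, taken from Mohsen Asgharzadeh and Elham Mahdavi, "Non-Noetherian Bass and Betti numbers", arXiv:2606.20391 (2026), is this. Let $R$ be a Noetherian local domain of dimension $d$ with $\mathbb Q\subseteq R$, and suppose that one single Bass number $\mu_i(R^+)$ with $i\ge d+1$ is zero. Must $R$ be regular?

The first guess is no. For the module $M=R$, the vanishing of a Bass number above the dimension characterizes Gorenstein rings, and one expects $R^+$, which is built from copies of ring extensions of $R$, to test the same property. If that were right, any Gorenstein domain that is not regular would be a counterexample. We test the guess by hand.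

*A field.* If $d=0$, then $R=K$, $R^+=\overline K$, so $\mu_0\neq0$ and $\mu_i=0$ for $i\ge1$.

*A DVR.* Let $R$ be a DVR with uniformizer $t$. From $0\to R\xrightarrow{t}R\to k\to0$ we get $\operatorname{Ext}^0(k,R^+)=0$, $\operatorname{Ext}^1(k,R^+)=R^+/tR^+\ne0$ (as $t^{-1}$ is not integral over $R$), and zero afterwards. More generally, if $R$ is regular, then $k$ has a free resolution of length $d$, so $\mu_i(M)=0$ for all $i>d$ and every module $M$. So regularity does imply vanishing.

*The cusp.* Let $R=k[[t^2,t^3]]=k[[x,y]]/(y^2-x^3)$ with $k\supseteq\mathbb Q$, a Gorenstein ring. Put $X=R^+$, and note $t\in X$. Over $k[[x,y]]$ the matrix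
$$\Phi=\begin{pmatrix}y&x^2\\-x&-y\end{pmatrix}$$
satisfies $\Phi^2=(y^2-x^3)\cdot 1$, and the syzygies of $(x,y)$ over $R$ are generated by its columns. (If $px+qy=c(y^2-x^3)$, then $x(p+cx^2)+y(q-cy)=0$, so $(p,q)=e(y,-x)-c(x^2,-y)$ for some $e$.) So $k$ has the resolution
$$\cdots\to R^2\xrightarrow{\Phi}R^2\xrightarrow{\Phi}R^2\xrightarrow{(x,\,y)}R\to k\to 0 .$$
Applying $\operatorname{Hom}(-,X)$ we get $X\to X^2\to X^2\to\cdots$, with first map $1\mapsto(x,y)=t^2(1,t)$ and later maps
$$\Phi^{T}=\begin{pmatrix}t^3&-t^2\\t^4&-t^3\end{pmatrix}=t^2\begin{pmatrix}1\\t\end{pmatrix}\begin{pmatrix}t&-1\end{pmatrix}.$$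
The kernel of $\Phi^T$ is $X\cdot(1,t)$ and its image is $t^2X\cdot(1,t)$. Hence $\operatorname{Ext}^i(k,X)\cong X/t^2X\neq0$ for all $i\ge1$. The guess fails for the cusp. One may still hope to save it by requiring $R$ to be normal.

*The cone.* Let $R=k[[s^2,st,t^2]]\cong k[[x,y,z]]/(xy-z^2)$ with $k\supseteq\mathbb Q$, a normal Gorenstein ring with $d=2$. The ring $S=k[[s,t]]$ is a finite normal extension, and as an $R$-module $S=R\oplus U$, where $U=sR+tR$ is the part of odd degree. Averaged traces give an $S$-linear retraction $R^+\to S$ (recalled in Fact 3 below), so $U$ is a direct summand of the $R$-module $R^+$. If $\mu_j(R^+)=0$ for all large $j$, then $\mu_j(U)=0$ for all large $j$, so the finitely generated module $U$ has finite injective dimension, hence finite projective dimension since $R$ is Gorenstein. As $U$ has depth $2$ (the elements $s^2,t^2$ form a regular sequence on $S$), Auslander–Buchsbaum makes $U$ free. But $U$ has rank $1$ and needs two generators. So $\mu_j(R^+)\neq0$ for infinitely many $j$, and Lemma 1 below will improve this to all $j\ge2$.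

So the guess is wrong, and the cone shows why: a bad module, $U$, hides as a direct summand in a finite piece of $R^+$.

## Regular local rings and the nonvanishing range of $\mu_i(R^+)$

**Conventions.** From now on $(R,\mathfrak m,k)$ is a Noetherian local domain with $\mathbb Q\subseteq R$, $d=\dim R$, $K=\operatorname{Frac}R$, $X=R^+$, $E=E_R(k)$. No excellence, normality or completeness is assumed. "Finite extension of $K$" means a finite field extension inside $\overline K$, and for such $L$ we write $S_L$ for the integral closure of $R$ in $L$. Complexes are graded cohomologically.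

**Theorem A.** If $\mu_i(R^+)=0$ for some $i\ge d$, then $R$ is regular.

In particular the answer to the question is yes.

**Theorem B.**
1. $\mu_d(R^+)\ne0$ always. If $R$ is not regular, then $\mu_i(R^+)\neq0$ for all $i\ge d$. Hence, for each fixed $i\ge d+1$: $R$ is regular if and only if $\mu_i(R^+)=0$.
2. If $R$ is regular and $d\ge2$, then $\mu_i(R^+)\ne0$ if and only if $2\le i\le d$. (For $d=0,1$: if and only if $i=d$.)
3. If $R$ is normal and $d\ge2$, then $\mu_0(R^+)=\mu_1(R^+)=0$. So for $d=2$ the range $i\ge d$ in Theorem A cannot be enlarged.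
4. If $R$ is Gorenstein and $\operatorname{Tor}_i^R(k,R^+)=0$ for some $i\ge\max(d,1)$ (or for some $i\ge1$, if $R$ is also normal), then $R$ is regular.

If $d=0$, then $R$ is a field and Theorem A holds. Assume $d\ge1$ until the proof of Theorem B.

## The trace retraction and the two places where it stops

We use these textbook facts.

**Fact 1 (local cohomology).** Let $x_1,\dots,x_r$ generate an ideal with radical $\mathfrak m$, and let $\check C=\bigotimes_l(R\to R_{x_l})$ be the Čech complex, in degrees $0,\dots,r$. For every module $M$ with injective resolution $I$, $H^j_{\mathfrak m}(M)=H^j(\Gamma_{\mathfrak m}I)=H^j(\check C\otimes M)=\operatorname{colim}_n\operatorname{Ext}^j(R/\mathfrak m^n,M)$. More precisely, $\Gamma_{\mathfrak m}I\simeq\check C\otimes I\simeq\check C\otimes M$ in the derived category. Using $d$ parameters, $H^j_{\mathfrak m}(M)=0$ for $j>d$ and all $M$, so $H^d_{\mathfrak m}$ is right exact. If $M$ is finitely generated, then $H^j_{\mathfrak m}(M)=0$ for $j>\dim M$, and $H^{\dim M}_{\mathfrak m}(M)\ne0$ when $M\neq0$.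

**Fact 2 (minimal injective resolutions).** If $I$ is the minimal injective resolution of any module $M$, then $I^j$ contains exactly $\mu_j(M)$ copies of $E$. Since $\Gamma_{\mathfrak m}E(R/\mathfrak p)=0$ for $\mathfrak p\neq\mathfrak m$, we have $\Gamma_{\mathfrak m}(I)^j=E^{(\mu_j(M))}$.

**Fact 3 (normalized trace).** Let $S\supseteq\mathbb Q$ be a normal domain with fraction field $L$. Then $w\mapsto[L(w):L]^{-1}\operatorname{Tr}_{L(w)/L}(w)$ is an $S$-linear retraction of $S\subseteq S^+$. Indeed on a finite extension $F$ of $L$ it equals $[F:L]^{-1}\operatorname{Tr}_{F/L}$, so it is linear, and the trace of an integral element is integral and lies in $L$, hence in $S$.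

**Fact 4 (finitely generated modules).** If $M$ is finitely generated and $\mu_j(M)=0$ for $j\gg0$, then $\operatorname{injdim}M<\infty$ (Bass; Bruns–Herzog 3.1.14). $R$ is Gorenstein when $\operatorname{injdim}_RR<\infty$. Over a Gorenstein local ring a finitely generated module has finite injective dimension if and only if it has finite projective dimension. If $\operatorname{Ext}^j(k,k)=0$ for $j\gg0$, then the ring is regular (Serre).

Here is the sensible first attempt, read off from the cone. Suppose $R$ is normal and $\mu_j(R^+)=0$ for large $j$. By Fact 3 every $S_L$ is a direct summand of $R^+$, so every $S_L$ has finite injective dimension, $R=S_K$ is Gorenstein, and every $S_L$ has finite projective dimension. One then looks for a finite extension in which a module of infinite projective dimension is a summand, as $U$ was.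

It stops in two places. First, without normality there is no retraction. For the cusp, an $R$-linear retraction $\rho:R^+\to R$ would give $t^2\rho(t)=\rho(t^3)=t^3$, so $\rho(t)=t\notin R$. And without finitely generated summands the numbers $\mu_j$ say nothing about primes other than $\mathfrak m$: recall $\mu_j(K)=0$ for all $j$, whatever $R$ is. So one needs another way to reach height one primes.

Second, for normal $R$, the modules that are easiest to find in extensions are those of rank one, and these may all be free. Take
$$A=\left(\mathbb C[u,v,x_3,x_4,x_5]/(uv+x_3^2+x_4^2+x_5^2)\right)_{(u,v,x_3,x_4,x_5)}.$$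
Before localizing, $u$ is a prime element, since the quotient by it is $\mathbb C[v,x_3,x_4,x_5]/(x_3^2+x_4^2+x_5^2)$, a domain. Inverting $u$ gives $\mathbb C[u,u^{-1},x_3,x_4,x_5]$, a UFD. By Nagata's criterion the ring is a UFD. So $A$ is a Gorenstein UFD that is not regular, and all its reflexive modules of rank one are free.

The first stop is overcome by replacing $X$ with its derived $\mathfrak m$-adic completion. The second is overcome by a double cover over which a module of rank two becomes a module of rank one.

## Rigidity above the dimension, and $H^d_{\mathfrak m}(R^+)\ne0$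

**Lemma 1.** Let $M$ be any $R$-module with $\operatorname{Ext}^i_R(k,M)=0$ for some $i\ge d$. Then $\operatorname{Ext}_R^j(k,M)=0$ for all $j\ge i$.

*Proof.* By induction on length, $\operatorname{Ext}^i(W,M)=0$ for all $W$ of finite length. Apply this to $W=\mathfrak m^n/\mathfrak m^{n+1}$, the kernel of $R/\mathfrak m^{n+1}\to R/\mathfrak m^n$: the maps $\operatorname{Ext}^{i+1}(R/\mathfrak m^n,M)\to\operatorname{Ext}^{i+1}(R/\mathfrak m^{n+1},M)$ are injective. So $\operatorname{Ext}^{i+1}(k,M)$ injects into their colimit, which is $H^{i+1}_{\mathfrak m}(M)=0$ because $i+1>d$. Iterate. $\square$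

**Lemma 2.** $H^d_{\mathfrak m}(R^+)\neq0$.

*Proof.* The idea is to find a nonzero map out of $H^d_{\mathfrak m}(R)$ that factors through $H^d_{\mathfrak m}(R^+)$. Choose $P\in\operatorname{Spec}\widehat R$ with $\dim\widehat R/P=d$. It is a minimal prime, so $P\cap R=0$ by going-down for the flat map $R\to\widehat R$. Let $B=\widehat R/P$, and let $B'$ be its normalization, which is finite over $B$ because $B$ is a complete local domain. Then $R\subseteq B\subseteq B'$. The elements of $B^+$ that are integral over $R$ form a copy of $R^+$, since the algebraic closure of $K$ in $\overline{\operatorname{Frac}B}$ is algebraically closed. So $R\to B^+$ factors through $R^+$.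

In the chain $H^d_{\mathfrak m}(R)=H^d_{\mathfrak m}(\widehat R)\to H^d_{\mathfrak m}(B)\to H^d_{\mathfrak m}(B')$ the first arrow is surjective by right exactness, the second because its cokernel embeds in $H^d_{\mathfrak m}(B'/B)=0$, as $\dim B'/B<d$. And $H^d_{\mathfrak m}(B')\neq0$ since $B'$ is finitely generated of dimension $d$ over $\widehat R$. Since $B'$ is normal and contains $\mathbb Q$, Fact 3 splits $B'\to B^+$, so $H^d_{\mathfrak m}(B')\to H^d_{\mathfrak m}(B^+)$ is injective. Thus $H^d_{\mathfrak m}(R)\to H^d_{\mathfrak m}(B^+)$ is nonzero, and it factors through $H^d_{\mathfrak m}(R^+)$. $\square$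

## The telescope complex and Cohen–Macaulayness

From here to the statement of Proposition 3 we assume $\mu_i(X)=0$ for some $i\ge d$. Let $N=\sup\{j:\mu_j(X)\neq0\}$. By Lemma 1, $N<i$. Let $I$ be the minimal injective resolution of $X$ and $G=\Gamma_{\mathfrak m}(I)$. By Fact 2, $G^j=E^{(\mu_j(X))}$, so $G$ lives in degrees $0,\dots,N$. Since $H^d(G)=H^d_{\mathfrak m}(X)\ne0$ by Lemma 2,
$$N\ge d.\tag{1}$$
In particular $\mu_d(X)=0$ is impossible: we could take $i=d$ and get $N<d$.

**Definition (telescope complex).** For $x\in R$ let $T_x$ be the complex $\bigoplus_{n\ge0}Re_n\to\bigoplus_{n\ge0}Re_n$ in degrees $0,1$, with $e_0\mapsto e_0$ and $e_n\mapsto e_{n-1}-xe_n$ for $n\ge1$. For generators $x_1,\dots,x_r$ of $\mathfrak m$ let $T=T_{x_1}\otimes\cdots\otimes T_{x_r}$ (Greenlees–May).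

There is a quasi-isomorphism $T_x\to(R\to R_x)$: in degree $0$ send $e_0\mapsto1$ and $e_n\mapsto0$ for $n\geq 1$, in degree $1$ send $e_n\mapsto x^{-n}$. It is a chain map since $x^{-(n-1)}-x\cdot x^{-n}=0$. The restriction $\bigoplus_{n\ge1}Re_n\to\bigoplus_{n\ge0}Re_n$ of the differential is injective (look at the lowest index) with cokernel $\operatorname{colim}(R\xrightarrow xR\xrightarrow x\cdots)=R_x$, so the map is a quasi-isomorphism. All terms being flat and bounded, we get a quasi-isomorphism $T\to\check C$. The advantage of $T$ is that it is a complex of free modules in degrees $0,\dots,r$. Put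
$$Y=\operatorname{Hom}_R(T,X).$$
This is a complex of $X$-modules in degrees $-r,\dots,0$.

*A small example.* Let $R$ be a DVR with uniformizer $x$ and replace $X$ by $R$. Then $\operatorname{Hom}(T_x,R)$ is, up to sign, the map $\prod_{n\ge0}R\to\prod_{n\ge0}R$, $(f_n)\mapsto(f_0,f_0-xf_1,f_1-xf_2,\dots)$. It is injective. The map $(g_n)\mapsto g_0-\sum_{n\ge1}x^{n-1}g_n\in\widehat R$ is surjective and kills the image. If $(g_n)$ is in its kernel, then $f_0=g_0$, $f_n=\sum_{m>n}x^{m-n-1}g_m$ lie in $R$ (inductively, $xf_n=f_{n-1}-g_n\in x\widehat R\cap R=xR$) and show that $(g_n)$ is in the image. So $\operatorname{Hom}(T_x,R)\simeq\widehat R$. With $K$ in place of $R$ one gets an acyclic complex: $\operatorname{Hom}(T_x,K)$ computes $R\mathrm{Hom}(T_x,K)$, multiplication by $x$ is bijective on $K$, and $R\mathrm{Hom}(R_x,K)=R\mathrm{Hom}_{R_x}(R_x,K)=K$, with $R\to R_x$ inducing the identity of $K$.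

**Step 1 (vanishing against all finitely generated modules).** This step turns the information at $\mathfrak m$ into information at every prime. Claim: for every finitely generated $C$,
$$\operatorname{Ext}^j_R(C,Y)=0\quad\text{for } j>N.\tag{2}$$
Since $T$ is a bounded complex of free modules, $R\mathrm{Hom}(C,Y)=R\mathrm{Hom}(C\otimes T,X)$. Let $J$ be an injective resolution of $C$. By Fact 1, $C\otimes T\simeq C\otimes\check C\simeq\Gamma_{\mathfrak m}J$. As $I$ is a bounded below complex of injectives, $R\mathrm{Hom}(\Gamma_{\mathfrak m}J,X)=\operatorname{Hom}(\Gamma_{\mathfrak m}J,I)$, and this equals $\operatorname{Hom}(\Gamma_{\mathfrak m}J,G)$, because a map from an $\mathfrak m$-torsion module into $I^p$ lands in $\Gamma_{\mathfrak m}I^p$. The term of degree $j$ is $\prod_p\operatorname{Hom}(\Gamma_{\mathfrak m}J^p,G^{p+j})$, where only $p\ge0$ and $p+j\le N$ contribute. It is zero for $j>N$.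

**Step 2 (nothing is lost at $\mathfrak m$).** We check that $Y$ still has its top Ext group. Since $k\otimes R_x=0$ for $x\in\mathfrak m$, $k\otimes T\simeq k\otimes\check C=k$, so $R\mathrm{Hom}(k,Y)=R\mathrm{Hom}(k\otimes T,X)=R\mathrm{Hom}(k,X)$. Hence
$$\operatorname{Ext}^N_R(k,Y)\neq0.\tag{3}$$

**Step 3 ($R$ is Cohen–Macaulay).** We compare $N$ with the depth. Let $t=\operatorname{depth}R$, $\underline x$ a maximal $R$-sequence, $R'=R/\underline xR$. Then $R'$ has depth $0$, so there is an exact sequence $0\to k\to R'\to C\to0$. By (2), $\operatorname{Ext}^{N+1}(C,Y)=0$, so $\operatorname{Ext}^N(R',Y)\to\operatorname{Ext}^N(k,Y)$ is surjective, and by (3) $\operatorname{Ext}^N(R',Y)\ne0$. But $R'$ has a free resolution of length $t$ and $Y$ lives in degrees $\le0$, so $\operatorname{Ext}^j(R',Y)=0$ for $j>t$. Hence $N\le t$. With (1), $d\le N\le t\le d$. So $R$ is Cohen–Macaulay.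

## Normality through the height one primes

Let $\mathfrak p$ be a prime of height one, with residue field $\kappa(\mathfrak p)$.

**Step 4 ($Y$ is visible at $\mathfrak p$).** The completion could have killed everything at $\mathfrak p$, so we check: $\kappa(\mathfrak p)\otimes^L_RY\neq0$.

Let $W$ be a module killed by $\mathfrak m^n$. The projection $\check C\to\check C^0=R$ gives $T\to R$ and hence a map $W\to\operatorname{Hom}(T,W)$. It is a quasi-isomorphism: the kernel of $\check C\to R$ is built from modules $R_x$ with $x$ in $\mathfrak m$, and $R\mathrm{Hom}(R_x,W)=0$, since $x$ acts on it bijectively (through $R_x$) and nilpotently (through $W$). The maps $R\leftarrow T$ and $X\to X/\mathfrak m^nX$ therefore give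
$$X\to H^0(Y)\to H^0(\operatorname{Hom}(T,X/\mathfrak m^nX))=X/\mathfrak m^nX,$$
whose composite is the canonical map, by naturality.

Since $H^{>0}(Y)=0$, $H^0(\kappa(\mathfrak p)\otimes^LY)=\kappa(\mathfrak p)\otimes H^0(Y)$. Suppose the image of $1\in X$ there were zero. Then $s\cdot1\in\mathfrak pH^0(Y)$ for some $s\in R\setminus\mathfrak p$, and hence $s\in\mathfrak pX+\mathfrak m^nX$ for all $n\ge1$.

If $\mathfrak p=\mathfrak m$, then $s$ is a unit and $X=\mathfrak mX$, which is false because $X$ has a prime over $\mathfrak m$. If $\mathfrak p\neq\mathfrak m$, choose a prime $\mathfrak p'$ of $X$ over $\mathfrak p$, a DVR of $\operatorname{Frac}(R/\mathfrak p)$ dominating $R/\mathfrak p$ with normalized valuation $v$, and an extension $w$ of $v$ to $\operatorname{Frac}(X/\mathfrak p')$. Then $w\ge0$ on $X/\mathfrak p'$ by integrality, and $v\ge1$ on the image of $\mathfrak m$. From $s\in\mathfrak pX+\mathfrak m^nX$ we get $w(\bar s)\ge n$ for all $n$. As $w(\bar s)=v(\bar s)$ would be a finite integer if $\bar s\neq0$, we get $\bar s=0$, that is, $s\in\mathfrak p$: a contradiction.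

**Step 5 (a residue field as a summand).** We now use that $Y$ is a complex of $X$-modules, so that the integral closure of $R_{\mathfrak p}$ acts on $Y_{\mathfrak p}$. Let $\Delta$ be the integral closure of $R_{\mathfrak p}$ in $K$. By Krull–Akizuki it is a semilocal Dedekind domain, hence a PID, and $\Delta\subseteq X_{\mathfrak p}$. For a maximal ideal $\mathfrak P=(\pi)$ of $\Delta$ put
$$J_{\mathfrak P}=Y_{\mathfrak p}\otimes^L_\Delta\Delta/\mathfrak P=\operatorname{cone}(Y_{\mathfrak p}\xrightarrow{\pi}Y_{\mathfrak p}).$$
Some $J_{\mathfrak P}$ is nonzero. Otherwise every such $\pi$ acts bijectively on $H^*(Y_{\mathfrak p})$. A nonzero $x\in\mathfrak p$ is a unit of $\Delta$ times a product of such $\pi$'s, so $x$ acts as an isomorphism on $Y_{\mathfrak p}$ and hence on $\kappa(\mathfrak p)\otimes^LY$. There it also acts as zero. So $\kappa(\mathfrak p)\otimes^LY=0$, against Step 4.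

Fix $\mathfrak P$ with $J_{\mathfrak P}\ne0$. As an object of $D(\Delta/\mathfrak P)$, with $\Delta/\mathfrak P$ a field, it is a direct sum of shifts of copies of $\Delta/\mathfrak P$, and $\Delta/\mathfrak P$ is a $\kappa(\mathfrak p)$-vector space. So a shift of $\kappa(\mathfrak p)$ is a direct summand of $J_{\mathfrak P}$ in $D(R_{\mathfrak p})$.

**Step 6 ($R$ is normal).** We feed (2) with $C=R/\mathfrak p$. Computing with a resolution of $R/\mathfrak p$ by finitely generated free modules, and using that $Y$ is bounded, we may localize: $\operatorname{Ext}^j_{R_{\mathfrak p}}(\kappa(\mathfrak p),Y_{\mathfrak p})=\operatorname{Ext}^j_R(R/\mathfrak p,Y)_{\mathfrak p}=0$ for $j>N$. By the long exact sequence of the cone, $\operatorname{Ext}^j_{R_{\mathfrak p}}(\kappa(\mathfrak p),J_{\mathfrak P})=0$ for $j>N$. By Step 5, $\operatorname{Ext}^j_{R_{\mathfrak p}}(\kappa(\mathfrak p),\kappa(\mathfrak p))=0$ for $j\gg0$, so $R_{\mathfrak p}$ is regular by Fact 4. Thus $R$ satisfies $(R_1)$. It is Cohen–Macaulay, so it satisfies $(S_2)$, and by Serre's criterion $R$ is normal.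

## Finite normal extensions of finite projective dimension

**Step 7 ($R$ is Gorenstein and each $S_L$ has finite projective dimension).** Now the trace argument runs. For a finite extension $L$ of $K$, $S_L$ is finite over $R$, because $R$ is normal and Noetherian and $L/K$ is separable. By Fact 3, $S_L$ is a direct summand of $R^+=S_L^+$, so $\operatorname{Ext}^j_R(k,S_L)=0$ for $j\ge i$, by Lemma 1. By Fact 4, $\operatorname{injdim}_RS_L<\infty$. For $L=K$ this says that $R$ is Gorenstein, and then $\operatorname{pd}_RS_L<\infty$ for every $L$.

So Theorem A follows from the next statement.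

**Proposition 3.** Let $R\supseteq\mathbb Q$ be a normal Gorenstein local domain such that $\operatorname{pd}_RS_L<\infty$ for every finite extension $L/K$. Then $R$ is regular.

The rest of the proof of Theorem A is the proof of Proposition 3, which ends with Lemma 8.

**Step 8 (reduction to an isolated singularity).** Suppose $R$ is not regular. Choose a prime $\mathfrak q$ of minimal height with $R_{\mathfrak q}$ not regular, and put $A=R_{\mathfrak q}$, with maximal ideal $\mathfrak n$. Then $A$ is a normal Gorenstein local domain, not regular, $A_{\mathfrak p}$ is regular for all $\mathfrak p\neq\mathfrak n$, and $\dim A\ge2$ since $A$ is normal. The integral closure of $A$ in $L$ is $(S_L)_{\mathfrak q}$, so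
$$\text{every integral closure of $A$ in a finite extension of $K$ has finite projective dimension over $A$.}\tag{4}$$
The aim is to contradict (4) by finding, as a direct summand of such an integral closure, an $A$-module of infinite projective dimension.

## Divisorial modules inside Kummer extensions

**Definition.** For a normal Noetherian domain $S$ with fraction field $L$ and a divisor $D=\sum d_PP$, where $P$ runs over the height one primes and almost all $d_P$ are $0$, let $S(D)=\{b\in L: v_P(b)\ge-d_P\text{ for all }P\}$. One has $S(D+\operatorname{div}c)=c^{-1}S(D)\cong S(D)$ for $0\ne c\in L$.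

In the cone $S=k[[s^2,st,t^2]]$, let $P=(s^2,st)$ and $Q=(st,t^2)$. Then $\operatorname{div}(s^2)=2P$, $\operatorname{div}(st)=P+Q$, so $S(P)=(st)^{-1}Q=S+S\cdot(t/s)$. Adjoining $z=\sqrt{s^2}=s$ we get the normal ring $k[[s,t]]$, and $b\mapsto bz$ maps $S(P)$ onto $sS+tS=U$. So the cone test was an instance of: multiply $S(D)$ by an $e$-th root of a suitable $f$. This works for every $D$, provided that $f$ has orders between $e\,d_P$ and $e\,d_P+e-1$ at all $P$ at once.

**Lemma 4.** Let $(A,\mathfrak n)\supseteq\mathbb Q$ be a Cohen–Macaulay normal local domain of dimension $\delta\ge1$, $S$ its integral closure in a finite extension $L$ of $K=\operatorname{Frac}A$, and $D$ a divisor on $S$. Then $S(D)$ is isomorphic to an $S$-direct summand of the integral closure $S'$ of $A$ in some finite extension $L'\supseteq L$.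

*Proof.* **Step 1 (a pencil that cuts out $D$).** We want two elements of $\mathfrak nS$ whose common divisor is $D$. Adding some $\operatorname{div}c$ we may assume $D\ge0$. Take $0\neq a_0\in S$ with $v_P(a_0)\ge d_P$ for all $P$. By the approximation theorem for Krull domains take $0\ne b_0\in S$ with $v_P(b_0)=d_P$ at the finitely many $P$ with $v_P(a_0)>0$ (take $b_0=1$ if there are none). Where $v_P(a_0)>0$ the minimum of $v_P(a_0),v_P(b_0)$ is $v_P(b_0)=d_P$. Where $v_P(a_0)=0$ we have $d_P=0$, and the minimum is $0$. Now multiply $a_0,b_0$ by some $0\neq c\in\mathfrak n$ and replace $D$ by $D+\operatorname{div}c$. We have nonzero $a,b\in\mathfrak nS$ with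
$$\min(v_P(a),v_P(b))=d_P\ge0\quad\text{for all }P.\tag{5}$$
Put $x_\lambda=a+\lambda b$ for $\lambda\in\mathbb Q$.

**Step 2 (uniformly bounded length).** We bound $x_\lambda$ independently of $\lambda$. Since $S$ is a domain finite over $A$ and $a\ne0$, $\dim S/aS\le\delta-1$. So there are $y=(y_1,\dots,y_{\delta-1})$ in $\mathfrak n$ with $\ell_0:=\ell_A(S/(a,y)S)<\infty$. Let $C=S/yS$, $\nu=\ell_0+1$, $V=C/\mathfrak n^\nu C$. The Artinian local ring $A/\mathfrak n^\nu\supseteq\mathbb Q$ contains a coefficient field $\kappa'$, and length over it is $\dim_{\kappa'}$. On $V$, the $\kappa'$-linear map $a+\lambda b$ has rank at least that of $a$ for all but finitely many $\lambda\in\mathbb Q$: a maximal nonzero minor of $a$ becomes a polynomial in $\lambda$, nonzero at $\lambda=0$. For these $\lambda$,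
$$\ell(V/x_\lambda V)\le\ell(V/aV)\le\ell(C/aC)=\ell_0<\nu.$$
Let $C_\lambda=C/x_\lambda C$. Then $\ell(C_\lambda/\mathfrak n^\nu C_\lambda)=\ell(V/x_\lambda V)<\nu$, so among the $\nu$ inclusions $C_\lambda\supseteq\mathfrak nC_\lambda\supseteq\cdots\supseteq\mathfrak n^\nu C_\lambda$ one is an equality, $\mathfrak n^jC_\lambda=\mathfrak n^{j+1}C_\lambda$ with $j<\nu$. By Nakayama $\mathfrak n^jC_\lambda=0$, and $\ell(C_\lambda)\le\ell_0$. Also $x_\lambda\neq0$, since $\dim C\ge1$ and so $C$ has infinite length. Call such $\lambda$ good.

**Step 3 (uniformly bounded order).** We deduce $v_P(x_\lambda)\le\ell_0$ for all $P$ and all good $\lambda$. We may assume $x_\lambda\in P$. Let $Z=S/x_\lambda S$, an $A$-module, and $\mathfrak p=P\cap A$. By going-down ($A$ is normal) $\mathfrak p$ has height one, and $\dim A/\mathfrak p=\delta-1$ as $A$ is Cohen–Macaulay. So $\dim Z=\delta-1$, and $y$ is a system of parameters for $Z$, because $Z/yZ=C_\lambda$ has finite length. By $e\le\ell$ and the associativity formula for multiplicities (Matsumura, *Commutative Ring Theory*, Theorems 14.10 and 14.7, applied over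 $A/\operatorname{ann}Z$)
$$\ell_0\ge\ell(Z/yZ)\ge e(y;Z)\ge\ell_{A_{\mathfrak p}}(Z_{\mathfrak p})\,e(y;A/\mathfrak p)\ge\ell_{A_{\mathfrak p}}(Z_{\mathfrak p})\ge v_P(x_\lambda).$$
For the last inequality, $S_P/x_\lambda S_P$ is a direct factor of the Artinian ring $Z_{\mathfrak p}$. It has length $v_P(x_\lambda)$ over $S_P$, hence at least that over $A_{\mathfrak p}$.

**Step 4 (the Kummer extension).** We multiply enough members of the pencil. Let $e=\ell_0+1$, take distinct good $\lambda_1,\dots,\lambda_e$, and put $f=\prod x_{\lambda_l}$. By (5), $v_P(x_{\lambda_l})\ge d_P$. For each $P$ at most one of these inequalities is strict: two strict ones would give $v_P(b)>d_P$ and $v_P(a)>d_P$ by taking linear combinations. So $v_P(f)\le(e-1)d_P+\max(d_P,\ell_0)$, and as $\ell_0<e$,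
$$e\,d_P\le v_P(f)<e\,d_P+e\quad\text{for all }P.\tag{6}$$
Let $z^e=f$, $L'=L(z)$, and let $S'$ be the integral closure of $A$ in $L'$. If $b\in S(D)$, then $(bz)^e=b^ef\in S$ by (6), so $bz\in S'$. This defines $\alpha:S(D)\to S'$, $\alpha(b)=bz$. Define $\beta:S'\to L$ by $\beta(w)=[L':L]^{-1}\operatorname{Tr}_{L'/L}(wz^{-1})$. Let $\tilde v$ extend $v_P$ to a normal closure of $L'/L$. For each conjugate, $\tilde v(\sigma w)\ge0$, and $(\sigma z)^e=f$ gives $\tilde v(\sigma z)=v_P(f)/e<d_P+1$. So $v_P(\beta(w))>-d_P-1$, that is, $v_P(\beta(w))\ge-d_P$. Hence $\beta$ maps into $S(D)$. Both maps are $S$-linear and $\beta\alpha=\mathrm{id}$. $\square$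

**Step 9 (the ring $A$ of Step 8 is a UFD).** We apply Lemma 4 with $S=A$. By (4) every $A(D)$ has finite projective dimension, hence a finite free resolution $0\to F_m\to\cdots\to F_0\to A(D)\to0$. Such a module is principal, because divisor classes are additive on exact sequences and vanish on free modules (Bourbaki, *Comm. Alg.* VII §4.7). Here is the argument directly. Tensoring with $K$, the exact sequence gives a canonical isomorphism $\bigotimes_l\det(F_l\otimes K)^{\otimes(-1)^l}\cong A(D)\otimes K=K$. Choose bases of the $F_l$ and let $g\in K^\times$ be the image of the resulting generator. For $\mathfrak p$ of height one, $A(D)_{\mathfrak p}$ is free over the DVR $A_{\mathfrak p}$, the localized sequence splits, and the isomorphism is already defined over $A_{\mathfrak p}$, so $A(D)_{\mathfrak p}=gA_{\mathfrak p}$. Hence $A(D)=\bigcap_{\mathfrak p}A(D)_{\mathfrak p}=gA$. So every height one prime of $A$ is principal, and $A$ is a UFD.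

As the quadric in five variables shows, this is not yet a contradiction, and rank one modules over $A$ have nothing more to give.

## Squarefree members of a pencil

A module of rank two over $A$ becomes a module of rank one over $A[\sqrt q]$ as soon as it has an endomorphism $\varphi$ with $\varphi^2=q$. For $A[\sqrt q]$ to be normal we want $q$ squarefree. The next lemma provides squarefree elements. In $k[[x,y]]$ with $a=x^2$, $b=y^2$ it says, correctly, that $x^2+\lambda y^2$ is squarefree for all but finitely many $\lambda$ (here, all $\lambda\ne0$).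

**Lemma 5.** Let $(A,\mathfrak n)\supseteq\mathbb Q$ be a Cohen–Macaulay local UFD of dimension $\delta\ge2$ and $a,b\in\mathfrak n$ nonzero and coprime. For all but finitely many $\lambda\in\mathbb Q$, $a+\lambda b$ is nonzero and not divisible by the square of a prime element.

*Proof.* **Step 1 (a complete normal ring above $A$).** We go where derivations are available. Let $P$ be a minimal prime of $\widehat A$, $B=\widehat A/P$, and $B'$ the normalization of $B$, a complete local normal domain, finite over $B$, of dimension $\delta$ (as $\widehat A$ is Cohen–Macaulay). Since $P\cap A=0$, we have a local inclusion $A\subseteq B'$. Now $a,b$ is an $A$-sequence, being coprime in a UFD, so $\dim\widehat A/(a,b)=\delta-2$, and $\dim B'/(a,b)B'\le\delta-2$. A height one prime $\mathfrak p$ of $B'$ has $\dim B'/\mathfrak p=\delta-1$. So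
$$\text{no height one prime of $B'$ contains both $a$ and $b$.}\tag{7}$$
In particular $a+\lambda b\neq0$, for otherwise a height one prime containing $b$ would contain $a$. And each height one prime contains $a+\lambda b$ for at most one $\lambda$.

**Step 2 (a Wronskian).** We find one element lying in all bad primes. By Cohen, $B'$ is finite over a subring $A_0=\kappa[[t_1,\dots,t_\delta]]$ with $\kappa$ a coefficient field of $B'$. The derivations $\partial_i=\partial/\partial t_i$ extend uniquely to $\operatorname{Frac}B'$, a finite separable extension of $\operatorname{Frac}A_0$. Clearing denominators of the $\partial_i$ of finitely many $A_0$-module generators of $B'$, we find $0\neq g_0\in A_0$ such that $D_i:=g_0\partial_i$ maps $B'$ to $B'$. If $f\in B'$ and $v_{\mathfrak p}(f)\ge2$, write $f=\eta\pi^2$ in the DVR $B'_{\mathfrak p}$. Then $D_if=\pi^2D_i\eta+2\eta\pi D_i\pi\in\mathfrak pB'_{\mathfrak p}$, so $D_if\in\mathfrak p$. Applied to $f=a+\lambda b$: if $v_{\mathfrak p}(f)\ge2$, then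
$$\mathfrak p\ni bD_if-fD_ib=bD_ia-aD_ib=:w_i .$$

**Step 3 (some $w_i\neq0$).** In this case we are done quickly. Only finitely many height one primes contain $w_i$, each contains $a+\lambda b$ for at most one $\lambda$, so for all other $\lambda$ we have $v_{\mathfrak p}(a+\lambda b)\le1$ for all $\mathfrak p$. If $p^2\mid a+\lambda b$ for a prime $p$ of $A$, a height one prime of $B'$ containing $p$ gives a contradiction.

**Step 4 (all $w_i=0$ is impossible).** Let $\theta=a/b\in\operatorname{Frac}B'$. If all $w_i=0$, then $\partial_i\theta=0$ for all $i$. Differentiating the monic minimal polynomial of $\theta$ over $\operatorname{Frac}A_0$ gives a relation of smaller degree with coefficients $\partial_ic$, so each coefficient $c$ has $\partial_ic=0$ for all $i$. Write $c=f/g$ in lowest terms in the UFD $A_0$. Then $g\,\partial_if=f\,\partial_ig$, so $g\mid\partial_ig$ for all $i$. If $g$ were a nonunit, of order $o\ge1$, its leading form would have some nonzero partial derivative (characteristic zero), so some $\partial_ig$ would have order $o-1$ and could not be divisible by $g$. So $g$ is a unit,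 $c\in A_0$ has zero partial derivatives, and $c\in\kappa$. Thus $\theta$ is algebraic over $\kappa$, hence integral over $B'$, so $\theta\in B'$, and $a=\theta b$. A height one prime containing the nonzero nonunit $b$ contains $a$, against (7). $\square$

## Rank two modules through a spectral double cover

**Fact 5 (reflexive modules).** Let $A$ be a normal Noetherian domain. A finitely generated $M$ is reflexive if and only if $M_{\mathfrak p}$ is free for $\operatorname{ht}\mathfrak p\le1$ and $\operatorname{depth}M_{\mathfrak p}\ge2$ for $\operatorname{ht}\mathfrak p\ge2$ (Bruns–Herzog 1.4.1). Then $M=\bigcap_{\operatorname{ht}\mathfrak p=1}M_{\mathfrak p}$ inside $M\otimes K$. Over a UFD, reflexive modules of rank one are free. For example, the maximal ideal of a normal local domain of dimension $\geq 2$ is torsion-free but not reflexive.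

**Lemma 6.** Let $A$ be as in Lemma 5 and $M$ a non-free finitely generated reflexive $A$-module of rank $2$. Then $M$ is isomorphic to an $A$-direct summand of the integral closure of $A$ in a finite extension of $K$.

*Proof.* **Step 1 (a symplectic form).** Rank two gives a form for free. The module $(\wedge^2M)^{**}$ is reflexive of rank one, so isomorphic to $A$. We get an alternating form $\omega:M\times M\to A$, perfect on $M_{\mathfrak p}$ for every $\mathfrak p$ of height one and nondegenerate on $M\otimes K$. For $x,y\in M$ and every $v\in M$,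
$$\omega(x,y)\,v=\omega(v,y)\,x-\omega(v,x)\,y,$$
as one checks for $v=x$ and $v=y$ when $x,y$ are independent. If $\omega(x,y)$ were a unit, $M=Ax+Ay$ would be free. So all values of $\omega$ lie in $\mathfrak n$.

**Step 2 (choice of $x,y,s$).** We prepare coprime elements for Lemma 5. Let $0\ne x\in M$. If $x\in\pi M_{(\pi)}$ for a prime element $\pi$, then $x/\pi\in\bigcap M_{\mathfrak p}=M$, and we replace $x$ by $x/\pi$. This stops, because each such $\pi$ is split off from the fixed nonzero element $\omega(x,x')$, where $\omega(x,x')\neq0$. So we find $x\in M$ with $x\notin\mathfrak pM_{\mathfrak p}$ for all $\mathfrak p$ of height one, and likewise $y\notin Kx$ with the same property. Put $h=\omega(x,y)$, so $0\neq h\in\mathfrak n$. Let $\mathfrak p_1,\dots,\mathfrak p_m$, $m\ge1$, be the height one primes containing $h$. Since $\omega$ is perfect at $\mathfrak p_j$ and $x,y\notin\mathfrak p_jM_{\mathfrak p_j}$, the sets $\{s\in M:\omega(s,x)\in\mathfrak p_j\}$ and $\{s\in M:\omega(s,y)\in\mathfrak p_j\}$ are proper $\mathbb Q$-subspaces of $M$. A $\mathbb Q$-vector space is not a finite union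 of proper subspaces, so there is $s\in M$ outside all of them. Put $u=\omega(s,x)$ and $w=\omega(s,y)$. Then $h^2$ and $uw$ are nonzero, coprime, and in $\mathfrak n$. By Lemma 5 choose $\lambda\in\mathbb Q$ such that
$$q=h^2+\lambda uw$$
is nonzero and squarefree. Also $q\in\mathfrak n$.

**Step 3 (an endomorphism with square $q$).** The endomorphism $v\mapsto x\,\omega(y,v)+y\,\omega(x,v)$ sends $x$ to $-hx$ and $y$ to $hy$. Its square is $h^2$, which is a square in $A$ and gives no field extension. So we perturb it by a nilpotent endomorphism. Let $c=-\lambda/2$ and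
$$\varphi(v)=x\,\omega(y,v)+y\,\omega(x,v)+c\,s\,\omega(s,v).$$
On the two-dimensional space $M\otimes K$ use $\operatorname{Tr}(p\,\omega(r,\cdot))=\omega(r,p)$. Then $\operatorname{Tr}\varphi=\omega(y,x)+\omega(x,y)+c\,\omega(s,s)=0$. Writing $\varphi=\sum_lp_l\,\omega(r_l,\cdot)$ with $(p_l,r_l)=(x,y),(y,x),(cs,s)$, we have $\operatorname{Tr}\varphi^2=\sum_{l,l'}\omega(r_l,p_{l'})\,\omega(r_{l'},p_l)$. The diagonal terms give $h^2+h^2+0$. The pair $(1,2)$ gives $\omega(y,y)\,\omega(x,x)=0$. The pair $(1,3)$ gives, twice, $c\,\omega(y,s)\,\omega(s,x)=-cuw$. The pair $(2,3)$ gives, twice, $c\,\omega(x,s)\,\omega(s,y)=-cuw$. So $\operatorname{Tr}\varphi^2=2h^2-4cuw$. By Cayley–Hamilton, $\varphi$ having trace zero,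
$$\varphi^2=\tfrac12\operatorname{Tr}(\varphi^2)=h^2-2cuw=h^2+\lambda uw=q .$$

**Step 4 (the double cover).** We turn $M$ into a divisorial module. A prime element dividing the nonunit $q$ divides it exactly once, so $q$ is not a square in $K$. Put $L=K(\sqrt q)$ and $S=A[\sqrt q]$. This ring is integrally closed: if $\alpha+\beta\sqrt q$ with $\alpha,\beta\in K$ is integral over $A$, then its trace $2\alpha$ and norm $\alpha^2-\beta^2q$ lie in $A$, so $\alpha\in A$, $\beta^2q\in A$, and $\beta\in A$ since $q$ is squarefree. So $S$ is the integral closure of $A$ in $L$. Let $\sqrt q$ act on $M$ as $\varphi$. Then $M$ is an $S$-module, torsion-free over $A$, and $M\otimes K$ is a one-dimensional $L$-vector space. View $M\subset L$. For $\mathfrak p$ of height one in $A$, $M_{\mathfrak p}$ is a fractional ideal of the semilocal Dedekind ring $S_{\mathfrak p}$, equal to $S_{\mathfrak p}$ for almost all $\mathfrak p$. So there is a divisor $D$ on $S$ with $M_{\mathfrak p}=S(D)_{\mathfrak p}$ for all $\mathfrak p$, and since $M=\bigcap M_{\mathfrak p}$, we get $M=S(D)$. By Lemma 4 (note that $A$, a UFD, is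 normal), $M$ is an $S$-direct summand, hence an $A$-direct summand, of an integral closure of $A$ in a finite extension. $\square$

## A rank two module of infinite projective dimension

It remains to produce, over the ring $A$ of Step 8, a non-free reflexive module of rank two with infinite projective dimension. High syzygies of the residue field have infinite projective dimension but the wrong rank, so we divide by a free submodule in general position.

Recall that for a finitely generated module $Q$ with $b$ generators, $\operatorname{Fitt}_j(Q)$ is the ideal of $(b-j)$-minors of a presentation matrix, $\operatorname{Fitt}_{-1}(Q)=0$, and $\mathfrak p\supseteq\operatorname{Fitt}_{j-1}(Q)$ if and only if $\dim_{\kappa(\mathfrak p)}Q\otimes\kappa(\mathfrak p)\ge j$. For $Q=A/(f)$: $\operatorname{Fitt}_0=(f)$, $\operatorname{Fitt}_1=A$.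

**Lemma 7.** Let $A$ be a Cohen–Macaulay domain containing $\mathbb Q$ and $N$ a finitely generated $A$-module that is free of rank $n\ge3$ at all primes of height $\le2$. There are $z_1,\dots,z_{n-2}\in N$ that are linearly independent in $N\otimes\kappa(\mathfrak p)$ for all $\mathfrak p$ of height $\le2$.

*Proof.* We start with generators and shorten the tuple one element at a time. For $\mathbf w=(w_1,\dots,w_t)$ in $N$ let $r_{\mathfrak p}(\mathbf w)$ be the dimension of its span in $N\otimes\kappa(\mathfrak p)$, and consider
$$r_{\mathfrak p}(\mathbf w)\ge\min(t,\,n-\operatorname{ht}\mathfrak p)\quad\text{whenever }\operatorname{ht}\mathfrak p\le2.\tag{8}$$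
A generating tuple satisfies (8), as then $r_{\mathfrak p}=n$. For $t=n-2$, (8) is the claim. So let $t\ge n-1$ and let $\mathbf w$ satisfy (8). For $\mathbf a\in\mathbb Q^{t-1}$ put $\mathbf w'=(w_i+a_iw_t)_{i<t}$. We show that (8) holds for $\mathbf w'$ for a suitable $\mathbf a$.

Always $r_{\mathfrak p}(\mathbf w')\ge r_{\mathfrak p}(\mathbf w)-1$. Let $\operatorname{ht}\mathfrak p=j$. If $r_{\mathfrak p}(\mathbf w)=t$, or if $r_{\mathfrak p}(\mathbf w)\ge n-j+1$, then (8) holds for $\mathbf w'$ at $\mathfrak p$. So it can fail at $\mathfrak p$ only if $r_{\mathfrak p}(\mathbf w)=n-j<t$. There are finitely many such $\mathfrak p$: fix $j$ with $n-j<t$. Such a $\mathfrak p$ of height $j$ contains $\mathfrak a=\operatorname{Fitt}_{j-1}(N/(\mathbf w))$, because $N/(\mathbf w)\otimes\kappa(\mathfrak p)$ has dimension $j$. A prime of height $j'<j$ has $r\ge\min(t,n-j')\ge n-j+1$, so it does not contain $\mathfrak a$. Hence $\mathfrak p$ is minimal over $\mathfrak a$, and $\mathfrak a$ has finitely many minimal primes.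

At such a $\mathfrak p$ there is a nontrivial relation $\sum_{i\le t}c_iw_i=0$ in $N\otimes\kappa(\mathfrak p)$, and then $\sum_{i<t}c_i(w_i+a_iw_t)=\left(\sum_{i<t}c_ia_i-c_t\right)w_t$. If $\sum_{i<t}c_ia_i\ne c_t$, then $w_t$ is in the span of $\mathbf w'$, the span is unchanged, and $r_{\mathfrak p}(\mathbf w')=n-j$. The excluded $\mathbf a$, those with $\sum c_ia_i=c_t$, form a proper affine subspace of $\mathbb Q^{t-1}$, possibly empty: if all of $\mathbb Q^{t-1}$ were excluded, every $c_i$ would be zero. Finitely many proper affine subspaces do not cover $\mathbb Q^{t-1}$. $\square$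

**Lemma 8.** Let $A$ be a Gorenstein local UFD containing $\mathbb Q$, not regular, with $A_{\mathfrak p}$ regular for all $\mathfrak p\neq\mathfrak n$. Then there is a reflexive $A$-module $M$ of rank $2$ with $\operatorname{pd}_AM=\infty$.

*Proof.* Let $\kappa=A/\mathfrak n$ and $\delta=\dim A$. A UFD of dimension $\le1$ is regular here, so $\delta\ge2$.

**Case $\delta=2$.** Lemma 7 does not apply at $\mathfrak n$ itself, so we build $M$ as an extension. Since $A$ is Gorenstein of dimension $2$, $\operatorname{Ext}^1(\mathfrak n,A)\cong\operatorname{Ext}^2(\kappa,A)\cong\kappa$. Let $0\to A\to M\to\mathfrak n\to0$ be nonsplit, with class $\xi$. Then $\operatorname{Hom}(\kappa,M)=0$. From $0\to\mathfrak n\to A\to\kappa\to0$ and $\operatorname{Hom}(\kappa,A)=\operatorname{Ext}^1(\kappa,A)=0$ we see that $\operatorname{Ext}^1(\kappa,\mathfrak n)\cong\kappa$ is generated by the class $\eta$ of that sequence. The connecting map $\operatorname{Ext}^1(\kappa,\mathfrak n)\to\operatorname{Ext}^2(\kappa,A)$ is, up to sign, the Yoneda product with $\xi$, and the isomorphism $\operatorname{Ext}^1(\mathfrak n,A)\cong\operatorname{Ext}^2(\kappa,A)$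 is, up to sign, the product with $\eta$. So the connecting map sends $\eta$ to plus or minus the image of $\xi$, which is nonzero. Hence it is injective, and with $\operatorname{Ext}^1(\kappa,A)=0$ we get $\operatorname{Ext}^1(\kappa,M)=0$. So $\operatorname{depth}M=2$. Being torsion-free, $M$ is reflexive by Fact 5, of rank $2$. If $\operatorname{pd}M<\infty$, then $\operatorname{pd}\mathfrak n<\infty$, $\operatorname{pd}\kappa<\infty$ and $A$ is regular, a contradiction.

**Case $\delta\ge3$.** Let $N$ be the $\delta$-th syzygy of $\kappa$. It is maximal Cohen–Macaulay, locally free off $\mathfrak n$, reflexive by Fact 5, and $\operatorname{pd}N=\infty$. It is nonzero and torsion-free, so its rank $n$ is positive, and $n\neq1$ since reflexive modules of rank one are free. If $n=2$, take $M=N$. If $n\ge3$, then $N$ is free at primes of height $\le2$ (they differ from $\mathfrak n$). Take $z_1,\dots,z_{n-2}$ from Lemma 7, $F=\sum Az_l$, which is free of rank $n-2$ as the $z_l$ are independent at the generic point, and $M=N/F$. At primes of height $\le2$ the $z_l$ are part of a basis of $N_{\mathfrak p}$,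 so $M_{\mathfrak p}$ is free of rank $2$. At primes of height $\ge3$, $\operatorname{depth}M_{\mathfrak p}\ge\min(\operatorname{depth}N_{\mathfrak p},\operatorname{depth}A_{\mathfrak p}-1)\ge2$. So $M$ is reflexive by Fact 5. Since $F$ is free and $\operatorname{pd}N=\infty$, $\operatorname{pd}M=\infty$. $\square$

**Proof of Proposition 3 and Theorem A.** The ring $A$ of Step 8 is Gorenstein, hence Cohen–Macaulay, not regular, regular off $\mathfrak n$, of dimension $\ge2$, and a UFD by Step 9. Let $M$ be as in Lemma 8. It is not free, so by Lemma 6 it is a direct summand of an integral closure of $A$ in a finite extension, and $\operatorname{pd}_AM<\infty$ by (4). This contradicts $\operatorname{pd}_AM=\infty$. So $R$ is regular. With Step 7, Theorem A is proved. $\blacksquare$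

## The exact range of Bass numbers, and a Tor criterion

We prove Theorem B, with $d\ge0$ allowed again.

**Proof of (1).** For $d=0$, $\mu_0(\overline K)\neq0$. For $d\ge1$, $\mu_d(R^+)=0$ was excluded after (1) in the section on the telescope complex. If $R$ is not regular, Theorem A gives $\mu_i(R^+)\ne0$ for all $i\ge d$. If $R$ is regular, $\operatorname{pd}k=d$ gives $\mu_i(R^+)=0$ for $i>d$.

**Proof of (3).** We use that $R^+$ is the directed union of the $S_L$. Let $R$ be normal, $d\ge2$. Each $S_L$ is finite over $R$ and normal, and its maximal ideals have height $d\ge2$ by going-down. So its localizations there have depth $\ge2$, and $\operatorname{depth}_RS_L\ge2$, that is, $\mu_0(S_L)=\mu_1(S_L)=0$. As $k$ has a resolution by finitely generated free modules, $\operatorname{Ext}^j_R(k,R^+)=\operatorname{colim}_L\operatorname{Ext}^j_R(k,S_L)=0$ for $j=0,1$. For $d=2$ this holds for every normal $R$, regular or not (for instance the cone), while $i\ge2$ is covered by Theorem A. So the range in Theorem A cannot be enlarged for $d=2$.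

**Proof of (2).** The case $d=0$ is clear. For $d=1$, $\mu_0=0$ as $R^+$ is torsion-free, and (1) gives the rest. Let $d\ge2$. By (1) and (3) it remains to show $\mu_i(R^+)\neq0$ for $2\le i\le d-1$, so $d\ge3$. As before we look for a reflexive module of rank two, now with $\operatorname{Ext}^i(k,M)\ne0$. Let $N$ be the $i$-th syzygy of $k$. Then $\operatorname{pd}N=d-i$, so $\operatorname{depth}N=i\geq 2$ by Auslander–Buchsbaum. Also $N$ is locally free off $\mathfrak m$, hence reflexive, and not free. Since the regular local ring $R$ is a UFD, the rank $n$ of $N$ is $\ge2$.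

Put $M=N$ if $n=2$, and $M=N/F$ with $F$ free of rank $n-2$ from Lemma 7 if $n\ge3$. In the second case $M$ is reflexive of rank $2$: it is free at primes of height $\le2$. At primes $\mathfrak p\neq\mathfrak m$ of height $\ge3$, $N_{\mathfrak p}$ is free, and $\operatorname{depth}M_{\mathfrak p}\ge\operatorname{ht}\mathfrak p-1\ge2$. At $\mathfrak m$, $\operatorname{depth}M\ge\min(i,d-1)\ge2$. Since $i<d$, $\operatorname{Ext}^i(k,F)=0$, so $0\neq\operatorname{Ext}^i(k,N)\hookrightarrow\operatorname{Ext}^i(k,M)$. As $i<d$, this also shows that $M$ is not free. By Lemma 6, $M$ is a direct summand of some $S_L$, which by Fact 3 is a direct summand of $R^+$. So $\mu_i(R^+)\ne0$.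

**Proof of (4).** If $d=0$, $R$ is a field. Let $d\ge1$, $R$ Gorenstein and $\operatorname{Tor}_i(k,X)=0$ with $i\ge d$.

*First we make all later Tor vanish.* Since $\operatorname{Ext}^j(k,\operatorname{Hom}(X,E))\cong\operatorname{Hom}(\operatorname{Tor}_j(k,X),E)$ and $E$ is faithfully injective, Lemma 1 for $\operatorname{Hom}(X,E)$ gives $\operatorname{Tor}_j(k,X)=0$ for all $j\ge i$.

*Next we pass to an Artinian ring.* Let $y$ be a system of parameters, a regular sequence as $R$ is Cohen–Macaulay. Then $R'=R/yR$ is Artinian and self-injective. Put $V=R'\otimes^L_RX$. Its cohomology is in degrees $[-d,0]$, and $k\otimes^L_{R'}V=k\otimes^L_RX$. Let $\mathcal P$ be a free resolution of $V$ over $R'$, in degrees $\le0$. Take $n\le\min(-d-1,1-i)$ and $Z=\operatorname{coker}(\mathcal P^{n-1}\to\mathcal P^n)$. Since $\mathcal P$ is exact in degrees $\le n$, $V\simeq(Z\to\mathcal P^{n+1}\to\cdots\to\mathcal P^0)$ and $\operatorname{Tor}_1^{R'}(k,Z)=H^{n-1}(k\otimes\mathcal P)=\operatorname{Tor}^R_{1-n}(k,X)=0$. So $Z$ is free: choose a free module $H$ and a map $H\to Z$ that is an isomorphism modulo the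 nilpotent maximal ideal $\mathfrak m'$ of $R'$. It is surjective, and its kernel $H_1$ satisfies $H_1\otimes k=0$, as $\operatorname{Tor}_1(k,Z)=0$, so $H_1=\mathfrak m'H_1=0$. Thus $V$ is represented by a bounded complex of free modules.

*Finally we turn Tor into Ext.* Free $R'$-modules, being direct sums of copies of the self-injective Noetherian ring $R'$, are injective. So $\operatorname{Ext}^j_{R'}(k,V)=0$ for $j\gg0$. By self-duality of the Koszul complex $R\mathrm{Hom}_R(R',X)\simeq V[-d]$, so $\operatorname{Ext}^j_R(k,X)=\operatorname{Ext}^{j-d}_{R'}(k,V)=0$ for $j\gg0$. Theorem A applies, and $R$ is regular.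

*If $R$ is moreover normal and $i\ge1$ is arbitrary,* each $S_L$ is a direct summand of $R^+$ by Fact 3, so $\operatorname{Tor}_i(k,S_L)=0$. As $S_L$ is finitely generated, $\operatorname{pd}_RS_L<\infty$ for every $L$, and Proposition 3 shows that $R$ is regular. $\blacksquare$
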